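\title{A ring of integral modular forms on $\Gamma_0(p)$ generated in weight at most $6$}

\begin{abstract}
Let $p\ge 5$ be a prime, and for a modular form $f$ of weight $k$ on $\Gamma_0(p)$ put $\tilde f(z)=z^{-k}f(-1/(pz))$. We prove that the graded ring of forms $f$ with integer Fourier coefficients for which $\tilde f$ is $p$-integral is generated over $\mathbb{Z}$ in weights $2$, $4$ and $6$, and not in weights $2$ and $4$. The proof treats one prime $\ell$ at a time. For $\ell\ne p$ we use the Castelnuovo--Mumford theorem on the reduction of $X_0(p)$; the point for $\ell=2,3$ is that elliptic points of orders $2$ and $3$ stay apart. For $\ell=p$ we identify the reduction of the ring with a ring of pairs of level one forms modulo $p$. We also determine the optimal generating weight over rings containing $1/p$ and, using a known generation result, for the ring of all forms with integer coefficients.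
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}

Throughout, $p\ge5$ is a prime, $q=e^{2\pi i z}$, and $\Gamma_0(p)$ is the group of matrices in $SL_2(\mathbb{Z})$ whose lower left entry is divisible by $p$. For $\Gamma=\Gamma_0(p)$ or $SL_2(\mathbb{Z})$ and a subring $\Lambda\subseteq\mathbb{C}$, let $M_k(\Gamma,\Lambda)$ be the $\Lambda$-module of modular forms of weight $k$ on $\Gamma$ whose $q$-expansion $\sum_{n\ge0}a_n(f)q^n$ lies in $\Lambda[[q]]$, let $M_k(\Gamma)=M_k(\Gamma,\mathbb{C})$, and let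
\[
M(\Gamma,\Lambda)=\Lambda\oplus\bigoplus_{k\ge2}M_k(\Gamma,\Lambda),
\]
a graded $\Lambda$-algebra. Odd weights vanish because $-1\in\Gamma$. A graded $\Lambda$-algebra is \emph{generated in weight at most $n$} if it is generated as a $\Lambda$-algebra by its homogeneous components of weights $\le n$. For even $k\ge2$ we write $E_k=1-\frac{2k}{b_k}\sum_{n\ge1}\sigma_{k-1}(n)q^n$, with $b_k$ the Bernoulli number; $E_k$ is a form of level one for $k\ge4$, and $E_2$, $E_4$, $E_6$ have integer coefficients.

Level one shows how the generating weight depends on $\Lambda$. Over $\mathbb{C}$ the algebra is $\mathbb{C}[E_4,E_6]$, generated in weight at most $6$. Over $\mathbb{Z}$, weights $2,4,6,8,10$ contribute $0$ and the integer multiples of $E_4,E_6,E_4^2,E_4E_6$, so the products in weight $12$ span only $\mathbb{Z}E_4^3+\mathbb{Z}E_6^2$. This misses $\Delta=\eta^{24}=(E_4^3-E_6^2)/1728$. Thus the primes $2$ and $3$ force a generator in weight $12$.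

At level $p$ there is a second cusp, and integrality of the $q$-expansion says nothing directly about it. To see the expansion at the cusp $0$, put, for $f\in M_k(\Gamma_0(p))$,
\[
\tilde f(z)=p^{k/2}(f|_kW_p)(z)=z^{-k}f\Big(-\frac1{pz}\Big),\qquad W_p=\begin{pmatrix}0&-1\\ p&0\end{pmatrix},
\]
where $(f|_k\gamma)(z)=\det(\gamma)^{k/2}(cz+d)^{-k}f(\gamma z)$. The matrix $W_p$ normalizes $\Gamma_0(p)$ and exchanges the cusps $\infty$ and $0$, so $\tilde f\in M_k(\Gamma_0(p))$. For forms $f,f'$ on $\Gamma_0(p)$, with $f$ of weight $k$, and $H$ of level one and weight $k$, the formula $z^{-k}f(-1/(pz))$ gives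
\begin{equation}\label{eq:tilde}
\widetilde{ff'}=\tilde f\,\tilde f',\qquad \widetilde{\tilde f}=p^kf,\qquad \tilde H(z)=p^kH(pz),\qquad \widetilde{H(pz)}=H(z).
\end{equation}
If $f$ has rational coefficients then so does $\tilde f$, with bounded denominators (Lemmas~\ref{lem:lattice} and~\ref{lem:rational}). For a prime $\ell$ and such a series let $v_\ell(\sum a_nq^n)=\min_n v_\ell(a_n)$. Put $S_0=\mathbb{Z}$ and, for even $k\ge2$,
\[
S_k=\{f\in M_k(\Gamma_0(p),\mathbb{Z}) : v_p(\tilde f)\ge0\},\qquad \mathcal{S}=\bigoplus_k S_k .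
\]
By the first identity in \eqref{eq:tilde}, $S_kS_m\subseteq S_{k+m}$, so $\mathcal{S}$ is the subalgebra of $M(\Gamma_0(p),\mathbb{Z})$ generated by the homogeneous $f$ with $v_p(\tilde f)\ge0$. By the last two identities it contains $H(z)$ and $H(pz)$ for every $H\in M_k(SL_2(\mathbb{Z}),\mathbb{Z})$.

The ring $\mathcal{S}$ is not all of $M(\Gamma_0(p),\mathbb{Z})$. The eta quotient
\[
T(z)=\big(\eta(pz)^p/\eta(z)\big)^2
\]
is known to lie in $M_{p-1}(\Gamma_0(p),\mathbb{Z})$, and $v_p(\tilde T)=-1$ by \eqref{eq:eta} below. The following is also known: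
\begin{equation}\label{eq:known}
M(\Gamma_0(p),\mathbb{Z})\text{ is generated as a $\mathbb{Z}$-algebra by $T$ and }\mathcal{S}.
\end{equation}
So generators of $M(\Gamma_0(p),\mathbb{Z})$ come down to generators of $\mathcal{S}$, and one is led to the question, which we take from Rustom \cite{Rustom}: \emph{is $\mathcal{S}$ generated in weight at most $6$?}

The bound $6$ is the one suggested by $\mathbb{C}[E_4,E_6]$, and there are two reasons to doubt it over $\mathbb{Z}$. The primes $2$ and $3$ might force a generator in weight $12$, as $\Delta$ does at level one, and the prime $p$ might force generators whose weight grows with $p$, as $T$ does in $M(\Gamma_0(p),\mathbb{Z})$. Neither happens.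

\subsection{Results}

\begin{theorem}\label{thm:main}
For every prime $p\ge5$, the ring $\mathcal{S}$ is generated as a $\mathbb{Z}$-algebra by $S_2$, $S_4$ and $S_6$. It is not generated in weight at most $4$.
\end{theorem}

The reduction of $\mathcal{S}$ modulo $p$ can be written down. Let $B=\mathbb{F}_p[Q,R]$ with $\deg Q=4$ and $\deg R=6$. Substituting the reductions of $E_4$ and $E_6$ for $Q$ and $R$ attaches to each $g\in B$ a \emph{$q$-expansion} in $\mathbb{F}_p[[q]]$. The form $E_{p-1}$ is a polynomial in $E_4,E_6$ with coefficients in $\mathbb{Z}_{(p)}$; let $A\in B_{p-1}$ be the reduction of this polynomial. Its $q$-expansion is $1$ (Section~\ref{sec:modp}).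

\begin{theorem}\label{thm:modp}
Let $k\ge2$ be even. For $f\in S_k$ there are unique $\alpha(f)\in B_k$ and $\beta(f)\in B_{pk}$ whose $q$-expansions are $\tilde f \bmod p$ and $f\bmod p$. The map $(\alpha,\beta)$ induces an isomorphism
\[
S_k/pS_k\;\cong\;\{(g,h)\in B_k\times B_{pk} : h\equiv g^p \bmod A\},
\]
and these isomorphisms are compatible with products.
\end{theorem}

\begin{theorem}\label{thm:compl}
\begin{enumerate}
\item[(a)] Let $\mathbb{Z}[1/p]\subseteq\Lambda\subseteq\mathbb{C}$ be a ring. The least $n$ such that $M(\Gamma_0(p),\Lambda)$ is generated over $\Lambda$ in weight at most $n$ is $6$ if $p\equiv1\pmod3$ and $4$ if $p\equiv2\pmod3$.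
\item[(b)] Granting \eqref{eq:known}, the ring $M(\Gamma_0(p),\mathbb{Z})$ is generated by $S_2,S_4,S_6$ and $T$, and the least $n$ such that it is generated in weight at most $n$ is $p-1$.
\end{enumerate}
\end{theorem}

Statement \eqref{eq:known} is used only in Theorem~\ref{thm:compl}(b). Section~\ref{sec:five} works out $\mathcal{S}/5\mathcal{S}$ for $p=5$. Section~\ref{sec:prelim} reduces Theorem~\ref{thm:main} to a statement about $\mathcal{S}/\ell\mathcal{S}$ for each prime $\ell$. Sections~\ref{sec:modp} and~\ref{sec:genp} treat $\ell=p$, Section~\ref{sec:away} treats $\ell\neq p$, and Section~\ref{sec:end} assembles the proofs and gives the lower bounds.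

\section{The case $p=5$, modulo $5$}\label{sec:five}

In this section we grant Theorem~\ref{thm:modp} and see what it gives. For even $k\ge2$ put
\[
N_k=B_{p(k-1)+1},
\]
so that $S_k/pS_k$ is the space of pairs $(g,g^p+Ah)$ with $g\in B_k$ and $h\in N_k$, and pairs multiply componentwise. Let $H$ be a homogeneous polynomial of weight $k$ in $E_4,E_6$ with integer coefficients, and let $g\in B_k$ be its reduction. Then
\begin{equation}\label{eq:pairs}
H(pz)\longmapsto (g,g^p),\qquad H(z)\longmapsto(0,A^kg).
\end{equation}
Indeed, $\widetilde{H(pz)}=H$ and $H(q^p)\equiv H(q)^p \pmod p$; and $\tilde H=p^kH(pz)\equiv0$, while $A^kg$ has degree $pk$ and the $q$-expansion of $g$.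

Take $p=5$. Then $A=Q$ and $N_k=B_{5k-4}$. Put
\[
x_2=(0,QR),\qquad x_4=(Q,Q^5),\qquad y_4=(0,Q^5),\qquad x_6=(R,R^5).
\]
The table lists monomial bases of $B_k$ and $N_k$, and writes the corresponding pairs $(g,g^5)$ and $(0,Qh)$, in the same order, as products.
\[
\begin{array}{c|c|c|c|c}
k & B_k & (g,g^5) & N_k & (0,Qh)\\ \hline
2 & 0 & \text{none} & R & x_2\\
4 & Q & x_4 & Q^4,\ QR^2 & y_4,\ x_2^2\\
6 & R & x_6 & Q^5R,\ Q^2R^3 & x_2x_4,\ x_2^3\\
8 & Q^2 & x_4^2 & Q^9,\ Q^6R^2,\ Q^3R^4,\ R^6 & x_4y_4,\ x_2^2x_4,\ x_2^4,\ x_2x_6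
\end{array}
\]
For $k\ge10$ the degree $5k-4\ge46$ exceeds $\deg Q^4R^4=40$, so each monomial $h\in N_k$ is $Q^5h'$ with $h'\in N_{k-4}$ or $R^5h'$ with $h'\in N_{k-6}$, and $(0,Qh)$ is $x_4\cdot(0,Qh')$ or $x_6\cdot(0,Qh')$. The pairs $(g,g^5)$ are polynomials in $x_4,x_6$. By induction $\mathcal{S}/5\mathcal{S}$ is generated by $x_2,x_4,y_4,x_6$.

These are classes of familiar forms. By \eqref{eq:pairs}, $x_4,y_4,x_6$ are the classes of $E_4(5z)$, $E_4(z)$, $E_6(5z)$. The form
\begin{equation}\label{eq:e5}
e=\tfrac14\big(5E_2(5z)-E_2(z)\big)=1+6\sum_{n\ge1}\sigma_1(n)q^n-30\sum_{n\ge1}\sigma_1(n)q^{5n}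
\end{equation}
spans $M_2(\Gamma_0(5))$, which has dimension $1$ by \eqref{eq:dim}. So $\tilde e=\lambda e$ with $\lambda^2=25$, hence $e\in S_2$ and $\alpha(e)=0$; and $\beta(e)\in B_{10}=\mathbb{F}_5\,QR$ has constant term $1$. Thus $e\mapsto x_2$.

Three features of the table persist for all $p$. The generator $x_6$ is needed, since $B_2=0$ makes the first coordinate of every product in weight $6$ vanish. In large weight, multiplication by $(Q,Q^p)$ and $(R,R^p)$ suffices. In between there are monomials such as $h=Q^3R^4\in N_8$, divisible by neither $Q^p$ nor $R^p$, which are reached only through products of two pairs with first coordinate $0$, here $x_2^2\cdot x_2^2$. For general $p$ such monomials have to be handled in weights $8$ and $10$.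

\section{Lattices, the trace, and reduction to one prime}\label{sec:prelim}

\subsection{Dimensions and integral structure}

Let $g_0$ be the genus of $X_0(p)$, and let $\varepsilon_2=1+\big(\frac{-1}{p}\big)$ and $\varepsilon_3=1+\big(\frac{-3}{p}\big)$ be the numbers of elliptic points of orders $2$ and $3$. Thus $\varepsilon_2$ is $2$ or $0$ as $p\equiv1$ or $3\pmod 4$, and $\varepsilon_3$ is $2$ or $0$ as $p\equiv1$ or $2\pmod3$. There are two cusps. For even $k\ge2$, by \cite[Thms.~3.1.1, 3.5.1, Cor.~3.7.2]{DS},
\begin{equation}\label{eq:dim}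
\begin{aligned}
g_0-1&=\tfrac{p+1}{12}-\tfrac{\varepsilon_2}{4}-\tfrac{\varepsilon_3}{3}-1,\\
\dim M_k(\Gamma_0(p))&=(k-1)(g_0-1)+\lfloor\tfrac k4\rfloor\varepsilon_2+\lfloor\tfrac k3\rfloor\varepsilon_3+k .
\end{aligned}
\end{equation}
A form $f$ is a cusp form exactly when $a_0(f)=a_0(\tilde f)=0$. By \eqref{eq:tilde}, for $k\ge4$,
\begin{equation}\label{eq:const}
\big(a_0(f),a_0(\tilde f)\big)=(1,p^k)\ \text{ for } f=E_k(z),\qquad (1,1)\ \text{ for } f=E_k(pz).
\end{equation}
These vectors are independent, so $E_k(z)$ and $E_k(pz)$ span a complement of the cusp forms. For $k=2$ the space has dimension $g_0+1$, the cusp forms have dimension $g_0$, and a complement is spanned by $pE_2(pz)-E_2(z)\in M_2(\Gamma_0(p))$, whose constant term is $p-1\neq0$.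

\begin{lemma}\label{lem:lattice}
Let $k\ge2$ be even and $M=M_k(\Gamma_0(p),\mathbb{Z})$. Then $M$ is free of finite rank, a $\mathbb{Z}$-basis of $M$ is a $\mathbb{C}$-basis of $M_k(\Gamma_0(p))$, and $M_k(\Gamma_0(p),\Lambda)=M\otimes\Lambda$ for every subring $\Lambda\subseteq\mathbb{C}$. In particular forms with rational coefficients have bounded denominators.
\end{lemma}

\begin{proof}
The cusp forms have a basis with integer coefficients \cite[Thm.~3.52]{Shimura}, and the Eisenstein series above become integral after multiplication by an integer. So $M$ spans $M_k(\Gamma_0(p))$. Finitely many coefficients $a_0,\dots,a_r$ determine a form in this finite-dimensional space, so $M$ embeds in $\mathbb{Z}^{r+1}$ and is free of finite rank. Vectors in $\mathbb{Z}^{r+1}$ that are independent over $\mathbb{Z}$ are independent over $\mathbb{C}$, which gives the second claim.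

The functionals $a_n$ separate the points of $M$, so they generate a subgroup of finite index in $\operatorname{Hom}(M,\mathbb{Z})$. If it were proper, it would lie in the kernel of a surjection $\operatorname{Hom}(M,\mathbb{Z})\to\mathbb{Z}/\ell$ for a prime $\ell$, and such a surjection is evaluation modulo $\ell$ at some $f\in M\setminus\ell M$. Then all $a_n(f)$ are divisible by $\ell$, so $f/\ell\in M$, a contradiction. Hence the coordinate functionals of a basis of $M$ are $\mathbb{Z}$-combinations of finitely many $a_n$, and a form with coefficients in $\Lambda$ has coordinates in $\Lambda$.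
\end{proof}

\subsection{The trace to level one}

The link between $f$, $\tilde f$ and level one is the trace $\operatorname{Tr}f=\sum_\gamma f|_k\gamma\in M_k(SL_2(\mathbb{Z}))$, the sum running over $\Gamma_0(p)\backslash SL_2(\mathbb{Z})$. Cosets are classified by the bottom row in $\mathbb{P}^1(\mathbb{F}_p)$, so representatives are $1$ and $\left(\begin{smallmatrix}0&-1\\1&j\end{smallmatrix}\right)$ for $0\le j<p$. The latter contribute $(z+j)^{-k}f(-1/(z+j))=p^{-k}\tilde f((z+j)/p)$. Summing over $j$ keeps the coefficients of $\tilde f$ of index divisible by $p$: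
\begin{equation}\label{eq:trace}
\operatorname{Tr}f=f+p^{1-k}\,\tilde f\,|U,\qquad \Big(\sum a_nq^n\Big)\Big|U=\sum a_{pn}q^n .
\end{equation}
Applied to $\tilde f$, with $\widetilde{\tilde f}=p^kf$, this reads
\begin{equation}\label{eq:trace2}
\operatorname{Tr}\tilde f=\tilde f+p\,f|U .
\end{equation}

\begin{lemma}\label{lem:rational}
If $f\in M_k(\Gamma_0(p),\mathbb{Q})$ with $k\ge2$, then $\tilde f\in M_k(\Gamma_0(p),\mathbb{Q})$.
\end{lemma}

\begin{proof}
Write $wf=\tilde f$ and $\tau f=\operatorname{Tr}\tilde f$, so $w=\tau-pU$ by \eqref{eq:trace2}. Let $\sigma\in\operatorname{Aut}(\mathbb{C})$ act on coefficients. It preserves $M_k(\Gamma_0(p))$ by Lemma~\ref{lem:lattice}, preserves the forms of level one, which are spanned by monomials in $E_4,E_6$, and commutes with $U$. So the linear map $\delta=w-\sigma w\sigma^{-1}=\tau-\sigma\tau\sigma^{-1}$ takes values in level one. It kills level one, because $H(q)\mapsto p^kH(q^p)$ commutes with $\sigma$; thus $\delta^2=0$. From $(w-\delta)^2=\sigma w^2\sigma^{-1}=p^k=w^2$ we get $w\delta=-\delta w$. For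 any $f$, the forms $H=\delta f$ and $H'=w H=-\delta wf$ therefore both have level one. Now $H'(z)=p^kH(pz)$, and $wH'=p^kH$ gives $H(z)=H'(pz)$, so $H(q)=p^kH(q^{p^2})$. If $H\ne0$ had lowest term $aq^m$, then $m=p^2m$ and $a=p^ka$, which is impossible. So $\delta=0$: $w$ commutes with every $\sigma$, and the coefficients of $\tilde f$ for rational $f$ are fixed by $\operatorname{Aut}(\mathbb{C})$, hence rational.
\end{proof}

Applying the two lemmas to a basis of $M_k(\Gamma_0(p),\mathbb{Z})$, we find an $r$ with $p^rM_k(\Gamma_0(p),\mathbb{Z})\subseteq S_k$. Consequently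
\begin{equation}\label{eq:rank}
S_k \text{ is free of rank } \dim M_k(\Gamma_0(p)),
\end{equation}
and, for every prime $\ell\ne p$,
\begin{equation}\label{eq:local}
S_k/\ell S_k=M_k(\Gamma_0(p),\mathbb{Z}_{(\ell)})/\ell=M_k(\Gamma_0(p),\mathbb{Z}[1/p])/\ell ,
\end{equation}
all three being $M_k(\Gamma_0(p),\mathbb{Z})/\ell$. Away from $p$ the condition on $\tilde f$ disappears.

\subsection{One prime at a time}

\begin{lemma}\label{lem:oneprime}
Let $\Lambda$ be $\mathbb{Z}$ or $\mathbb{Z}[1/p]$, and let $\mathcal{R}=\bigoplus_k\mathcal{R}_k$ be a graded $\Lambda$-algebra with each $\mathcal{R}_k$ finitely generated over $\Lambda$. If $\mathcal{R}/\ell\mathcal{R}$ is generated over $\mathbb{F}_\ell$ in weight at most $n$ for every prime $\ell$ not invertible in $\Lambda$, then $\mathcal{R}$ is generated over $\Lambda$ in weight at most $n$.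
\end{lemma}

\begin{proof}
Let $\mathcal{G}$ be the subalgebra generated in weights $\le n$. By hypothesis $\mathcal{G}$ maps onto $\mathcal{R}/\ell\mathcal{R}$, so $N=\mathcal{R}_k/\mathcal{G}_k$ satisfies $N=\ell N$ for every such $\ell$. A nonzero finitely generated module over the principal ideal domain $\Lambda$ has a quotient $\Lambda/\ell\Lambda\ne0$, so $N=0$.
\end{proof}

\section{The reduction modulo $p$}\label{sec:modp}

\subsection{Level one}

The forms $E_4^aE_6^b\Delta^c=q^c+\cdots$ give echelon bases with integer coefficients of the spaces $M_k(SL_2(\mathbb{Z}))$. Since $p\ge5$, the number $1728$ is a unit in $\mathbb{Z}_{(p)}$ and $\Delta\in\mathbb{Z}_{(p)}[E_4,E_6]$. Hence $M_k(SL_2(\mathbb{Z}),\mathbb{Z}_{(p)})$ is the weight $k$ part of the polynomial ring $\mathbb{Z}_{(p)}[E_4,E_6]$, and its quotient modulo $p$ is $B_k$. In a fixed degree $k$ the $q$-expansion map $B_k\to\mathbb{F}_p[[q]]$ is injective, because a form with all coefficients in $p\mathbb{Z}_{(p)}$ is $p$ times a form with coefficients in $\mathbb{Z}_{(p)}$. By the von Staudt--Clausen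 theorem $v_p(b_{p-1})=-1$, so $E_{p-1}\in1+p\mathbb{Z}_{(p)}[[q]]$. Thus $A$ has $q$-expansion $1$, and multiplication by $A$ raises the degree by $p-1$ without changing the $q$-expansion.

\subsection{Two maps to level one}

We want to recognize $\tilde f$ and $f$ modulo $p$ as forms of level one. For $\tilde f$ this is immediate from \eqref{eq:trace2}. For $f$, formula \eqref{eq:trace} has the denominator $p^{k-1}$. The remedy is to multiply $f$ first by a form that is $\equiv1\pmod p$ and is highly divisible by $p$ at the other cusp. A multiplier of weight $p-1$ costs a further $p^{-(p-1)}$ in \eqref{eq:trace}, so $E_{p-1}$, with $\tilde E_{p-1}=p^{p-1}E_{p-1}(pz)$, gains nothing. The companion of $T$ gains one power of $p$. Let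
\[
\mathcal{E}=\big(\eta(z)^p/\eta(pz)\big)^2=\prod_{n\ge1}\frac{(1-q^n)^{2p}}{(1-q^{pn})^{2}}\in1+p\mathbb{Z}[[q]],\qquad \epsilon=(-1)^{(p-1)/2},
\]
the congruence coming from $(1-q^n)^p\equiv1-q^{pn}$. From $\eta(-1/z)^2=(z/i)\,\eta(z)^2$ we get
\[
\tilde T(z)=z^{1-p}\frac{\eta(-1/z)^{2p}}{\eta(-1/(pz))^2}=z^{1-p}\frac{(z/i)^p\,\eta(z)^{2p}}{(pz/i)\,\eta(pz)^2}=\epsilon p^{-1}\mathcal{E}(z).
\]
Hence $\mathcal{E}\in M_{p-1}(\Gamma_0(p),\mathbb{Z})$, and applying the tilde once more,
\begin{equation}\label{eq:eta}
\tilde T=\epsilon p^{-1}\mathcal{E},\qquad \tilde{\mathcal{E}}=\epsilon p^{p}\,T .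
\end{equation}
For $f$ of weight $k$ and $m\ge0$, the form $f\mathcal{E}^m$ has weight $k+m(p-1)$, and \eqref{eq:trace} gives
\begin{equation}\label{eq:tracem}
\operatorname{Tr}(f\mathcal{E}^m)=f\mathcal{E}^m+\epsilon^m\,p^{\,1-k+m}\,(\tilde f\,T^m)|U .
\end{equation}

\begin{lemma}\label{lem:alphabeta}
Let $k\ge2$ be even and $f\in S_k$.
\begin{enumerate}
\item[(1)] $\tilde f\bmod p$ is the $q$-expansion of a unique $\alpha(f)\in B_k$.
\item[(2)] $f\bmod p$ is the $q$-expansion of a unique $\beta(f)\in B_{pk}$.
\item[(3)] If $\alpha(f)=0$, then $\beta(f)\in A\,N_k$.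
\end{enumerate}
The maps $\alpha$ and $\beta$ are additive and multiplicative.
\end{lemma}

\begin{proof}
Uniqueness is the injectivity of $q$-expansions in a fixed degree; additivity and multiplicativity follow from it. In each case we exhibit a level one form with coefficients in $\mathbb{Z}_{(p)}$ and the required reduction. For (1) it is $\operatorname{Tr}\tilde f\equiv\tilde f$, by \eqref{eq:trace2}. For (2) take $m=k$ in \eqref{eq:tracem}: the weight is $pk$, the exponent of $p$ is $1$, and $\tilde fT^k$ is $p$-integral because $v_p(\tilde f)\ge0$, so the trace is $\equiv f\mathcal{E}^k\equiv f$. For (3) take $m=k-1$: the weight is $p(k-1)+1$ and the exponent of $p$ is $0$, but now $\tilde f\equiv0$, so again the trace is $\equiv f$. Thus $f \bmod p$ is the $q$-expansion of some $h\in N_k$, hence of $Ah\in B_{pk}$, and $\beta(f)=Ah$.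
\end{proof}

Lemma~\ref{lem:alphabeta} confines the image of $(\alpha,\beta)$; that the image is as large as allowed will follow from a count of dimensions.

\begin{lemma}\label{lem:count}
For even $k\ge2$, $\dim M_k(\Gamma_0(p))=\dim B_k+\dim N_k$.
\end{lemma}

\begin{proof}
For even $m$ put $s_m=\lfloor m/4\rfloor-\frac{m-1}4$ and $t_m=\lfloor m/3\rfloor-\frac{m-1}3$. Then $s_m=\frac14,-\frac14$ for $m\equiv0,2\pmod4$, and $t_m=\frac13,0,-\frac13$ for $m\equiv0,1,2\pmod3$. Inserting the first line of \eqref{eq:dim} into the second gives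
\[
\dim M_k(\Gamma_0(p))=\tfrac{(k-1)(p+1)}{12}+1+\varepsilon_2s_k+\varepsilon_3t_k .
\]
For even $m\ge2$ we have $\dim B_m=\frac{m-1}{12}+\frac12+s_m+t_m$: both sides are $0,1,1,1,1,2$ for $m=2,4,\dots,12$, and both grow by $1$ under $m\mapsto m+12$. Let $K=p(k-1)+1$, an even number with $K-1=p(k-1)$. The terms $\frac{k-1}{12}+\frac{K-1}{12}$ add up to $\frac{(k-1)(p+1)}{12}$, so we need $s_k+s_K=\varepsilon_2s_k$ and $t_k+t_K=\varepsilon_3t_k$. If $p\equiv1\pmod4$, then $K\equiv k\pmod 4$ and $\varepsilon_2=2$. If $p\equiv3\pmod4$, then $K\equiv2-k\pmod 4$, so $s_K=-s_k$, and $\varepsilon_2=0$. If $p\equiv1\pmod3$, then $K\equiv k\pmod 3$ and $\varepsilon_3=2$. If $p\equiv2\pmod3$, then $K\equiv2-k\pmod 3$, so $t_K=-t_k$, and $\varepsilon_3=0$.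
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:modp}]
Existence, uniqueness and compatibility with products are in Lemma~\ref{lem:alphabeta}. If $\alpha(f)=\beta(f)=0$, then $v_p(f)\ge1$ and $v_p(\tilde f)\ge1$, so $f/p\in S_k$; hence $(\alpha,\beta)$ is injective on $S_k/pS_k$. The computation \eqref{eq:pairs} uses only the definition of $\alpha$ and $\beta$, and every $g\in B_k$ lifts to an integral polynomial in $E_4,E_6$, so each pair $(g,g^p)$ is in the image. In particular $\alpha$ maps $S_k/pS_k$ onto $B_k$, and its kernel has dimension $\dim N_k$ by \eqref{eq:rank} and Lemma~\ref{lem:count}. By Lemma~\ref{lem:alphabeta}(3), $\beta$ embeds this kernel in $AN_k$, which has dimension $\dim N_k$ since $A\ne0$ and $B$ is a domain. So the kernel maps onto $\{0\}\times AN_k$, and the image of $S_k/pS_k$ is the set of pairs $(g,g^p)+(0,Ah)$ with $g\in B_k$ and $h\in N_k$.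
\end{proof}

\section{Generators modulo $p$}\label{sec:genp}

The problem at $\ell=p$ is now one about the polynomial ring $B$. For subspaces $V,V'\subseteq B$ let $VV'$ be the span of the products. We need two elementary facts.

\begin{lemma}\label{lem:coprime}
Let $F,F'\in B$ be coprime nonzero homogeneous elements of degrees $a,a'$. Then $B_m=FB_{m-a}+F'B_{m-a'}$ for all $m>a+a'-10$, and for all $m$ if $a=0$ or $a'=0$.
\end{lemma}

\begin{proof}
If $a=0$ or $a'=0$, one of the elements is a unit. Otherwise $F,F'$ is a regular sequence, because $B$ is factorial and $F,F'$ are coprime, and $B/(F,F')$ is finite-dimensional. Its Hilbert series is $\frac{(1-t^a)(1-t^{a'})}{(1-t^4)(1-t^6)}$, which is therefore a polynomial, of degree $a+a'-10$.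
\end{proof}

For even $m$ let $\varphi_m$ be given by the residue of $m$ modulo $12$:
\[
\begin{array}{c|cccccc}
m \bmod 12&0&2&4&6&8&10\\ \hline
\varphi_m&1&Q^2R&Q&R&Q^2&QR
\end{array}
\]

\begin{lemma}\label{lem:phi}
If $m,m'\ge4$ are even and $\varphi_m\varphi_{m'}=\varphi_{m+m'}$, then $B_mB_{m'}=B_{m+m'}$.
\end{lemma}

\begin{proof}
The equation $2u+3v=m/2$ determines $u$ modulo $3$ and $v$ modulo $2$. So every monomial $Q^uR^v$ of degree $m$ is $\varphi_m$ times a monomial in $Q^3,R^2$, and $B_m=\varphi_mP_d$, where $P_d$ is the space of forms of degree $d$ in $Q^3$ and $R^2$ and $12d=m-\deg\varphi_m$. For $m\ge4$ we have $d\ge0$, and $P_dP_{d'}=P_{d+d'}$ for $d,d'\ge0$.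
\end{proof}

\begin{proposition}\label{prop:p}
The $\mathbb{F}_p$-algebra $\mathcal{S}/p\mathcal{S}$ is generated in weight at most $6$.
\end{proposition}

\begin{proof}
Identify $S_k/pS_k$ with a space of pairs by Theorem~\ref{thm:modp}, and let $\mathcal{G}$ be the subalgebra generated in weights $\le6$. Let $k\ge8$ be even and assume that $\mathcal{G}$ contains everything of weight less than $k$. Since $g\mapsto(g,g^p)$ is a ring homomorphism, each $(g,g^p)$ is a polynomial in $(Q,Q^p)$ and $(R,R^p)$ and lies in $\mathcal{G}$. It remains to show $(0,Ah)\in\mathcal{G}$ for $h\in N_k=B_n$, where $n=p(k-1)+1$. Three kinds of products of elements of lower weight are available: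
\begin{align*}
(0,Ah)(Q,Q^p)&=(0,A\cdot Q^ph), && h\in N_{k-4}=B_{n-4p},\\
(0,Ah)(R,R^p)&=(0,A\cdot R^ph), && h\in N_{k-6}=B_{n-6p},\\
(0,Ah)(0,Ah')&=(0,A\cdot Ahh'), && h\in N_i,\ h'\in N_{k-i},\ 2\le i\le k-2 \text{ even}.
\end{align*}
So it suffices to prove
\begin{equation}\label{eq:goal}
B_n=Q^pB_{n-4p}+R^pB_{n-6p}+A\sum_iN_iN_{k-i}.
\end{equation}

\emph{Weights $k\ge12$.} A monomial $Q^uR^v$ with $u,v\le p-1$ has degree at most $10(p-1)$, and $n\ge11p+1$. So every monomial of degree $n$ is divisible by $Q^p$ or $R^p$.

\emph{Weights $k=8,10$.} Here $n=7p+1$ or $9p+1$, and the third term is used. We show first that $Q^p,R^p,A$ generate everything in degree $n$, and then that the cofactor of $A$ is a sum of products of the required kind.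

\emph{Step 1: $B_n=Q^pB_{n-4p}+R^pB_{n-6p}+AB_{n-p+1}$.} Lemma~\ref{lem:coprime} need not apply to $A$ and one of $Q^p,R^p$: for $p=11$ we have $B_{10}=\mathbb{F}_{11}QR$, so $A$ is divisible by both $Q$ and $R$. We therefore split off the power of $Q$. Write $A=Q^aA_0$ with $Q\nmid A_0$; then $4a\le p-1$. The elements $Q^a,R^p$ are coprime and $4a+6p-10\le7p-11<n$, so
\[
B_n=Q^aB_{n-4a}+R^pB_{n-6p}.
\]
The elements $A_0,Q^{p-a}$ are coprime and $(p-1-4a)+4(p-a)-10=5p-11-8a<n-4a$, so
\[
B_{n-4a}=A_0B_{n-p+1}+Q^{p-a}B_{n-4p}.
\]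
Multiply the second identity by $Q^a$ and insert it in the first.

\emph{Step 2: $B_{n-p+1}=N_iN_{k-i}$ for a suitable $i$.} The degrees of $N_i$ and $N_{k-i}$ are at least $p+1\ge6$ and add up to $p(k-2)+2=n-p+1$, so Lemma~\ref{lem:phi} applies once the $\varphi$'s match. The choice of $i$ matters: for $p=13$, $k=8$, $i=2$ the degrees are $14$ and $66$, so $N_2N_6\subseteq Q^2R^2B$ misses $Q^{20}\in B_{80}$. The degrees of $N_2,N_4,N_6,N_8$ are $p+1$, $3p+1$, $5p+1$, $7p+1$. The table gives, for each residue of $p$ modulo $12$, a choice of $i$, the residues modulo $12$ of the degrees of $N_i$, $N_{k-i}$ and of their sum, and the identity $\varphi_m\varphi_{m'}=\varphi_{m+m'}$.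
\[
\begin{array}{c|lll|lll}
 & \multicolumn{3}{c|}{k=8,\ \text{target } B_{6p+2}} & \multicolumn{3}{c}{k=10,\ \text{target } B_{8p+2}}\\ \hline
p\equiv1 & N_4N_4 & 4+4\equiv8 & Q\cdot Q=Q^2 & N_4N_6 & 4+6\equiv10 & Q\cdot R=QR\\
p\equiv5 & N_4N_4 & 4+4\equiv8 & Q\cdot Q=Q^2 & N_2N_8 & 6+0\equiv6 & R\cdot 1=R\\
p\equiv7 & N_2N_6 & 8+0\equiv8 & Q^2\cdot 1=Q^2 & N_4N_6 & 10+0\equiv10 & QR\cdot1=QR\\
p\equiv11 & N_2N_6 & 0+8\equiv8 & 1\cdot Q^2=Q^2 & N_2N_8 & 0+6\equiv6 & 1\cdot R=R
\end{array}
\]
Steps 1 and 2 give \eqref{eq:goal}.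
\end{proof}

\section{The primes $\ell\neq p$}\label{sec:away}

Fix a prime $\ell\ne p$, possibly $2$ or $3$, and put $F=\mathbb{F}_\ell$. By \eqref{eq:local} we must study $M(\Gamma_0(p),\mathbb{Z}_{(\ell)})/\ell$. We identify its graded pieces with spaces of sections of line bundles on a smooth curve over $F$, where multiplication of sections is controlled by degrees.

\begin{theorem}[Castelnuovo--Mumford {\cite[Thm.~6]{Mumford}}]\label{thm:CM}
Let $Y$ be a smooth projective geometrically connected curve of genus $g_0$ over a field, and let $N,N'$ be line bundles on $Y$ with $\deg N\ge2g_0$ and $\deg N'\ge2g_0+1$. Then $H^0(N)\otimes H^0(N')\to H^0(N\otimes N')$ is surjective.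
\end{theorem}

The statement over the algebraic closure implies it over the field, since $H^0$ commutes with field extension.

\subsection{The curve and the line bundles}

Let $X$ be the coarse modular curve $X_0(p)$ over $\mathbb{Z}_{(\ell)}$, with fibers $X_{\mathbb{Q}}$ and $X_F$. We use the following standard facts (Igusa; Deligne--Rapoport; Katz--Mazur).
\begin{enumerate}
\item[(X1)] $X$ is smooth and proper over $\mathbb{Z}_{(\ell)}$ with geometrically connected fibers, of genus $g_0$. In particular $X$ is a regular integral scheme of dimension $2$ and $X_F$ is irreducible.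
\item[(X2)] A pair $(E,C)$ over a $\mathbb{Z}_{(\ell)}$-algebra, with $E$ an elliptic curve and $C$ a subgroup of order $p$, defines a point of $X$. Over an algebraically closed field the noncuspidal points of $X$ are the isomorphism classes of such pairs.
\item[(X3)] The cusp $\infty$ is a section. Let $O$ be the local ring of $X$ at its closed point $\infty_F$. Then $\hat O=\mathbb{Z}_\ell[[q]]$ with $(q)$ the ideal of the section, the completion of $X_{\mathbb{Q}}$ at $\infty$ is $\mathbb{Q}[[q]]$, and both identifications are given by $q$-expansion, so that they agree in $\mathbb{Q}_\ell[[q]]$ on elements of $O$.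
\end{enumerate}
For $\ell=2,3$ the order of an automorphism group can be divisible by $\ell$, so we recall why smoothness at noncuspidal points is not affected. After base change to $W=W(\overline{\mathbb{F}}_\ell)$ the complete local ring is $W[[t]]^H$, with $H$ a finite group acting faithfully and $W$-linearly. Each $h(t)$ reduces to a uniformizer of $\overline{\mathbb{F}}_\ell[[t]]$, so $s=\prod_{h\in H}h(t)$ reduces to a series of order $|H|$, and by Weierstrass preparation $W[[t]]$ is free of rank $|H|$ over $W[[s]]$. The fraction field of $W[[t]]$ also has degree $|H|$ over that of $W[[t]]^H\supseteq W[[s]]$. So $W[[t]]^H$ is an integral extension of the normal ring $W[[s]]$ with the same fraction field, and $W[[t]]^H=W[[s]]$.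

An \emph{elliptic point of order $e$} is a point of $X(\mathbb{C})$ whose preimages in the upper half plane have stabilizer of order $e>1$ in $\Gamma_0(p)/\{\pm1\}$. Equivalently $\operatorname{Aut}(E,C)$ has order $2e$; for $e=2$ it contains an $\iota$ with $\iota^2=-1$ and $j(E)=1728$, and for $e=3$ a $\rho$ with $\rho^2+\rho+1=0$ and $j(E)=0$. This description is Galois invariant, so the elliptic points of each order, and the cusps, form reduced divisors on $X_{\mathbb{Q}}$. Let $D_c,D_2,D_3$ be the closures in $X$ of the cusps and of the elliptic points of orders $2$ and $3$. They are Cartier divisors because $X$ is regular, they are finite and flat over $\mathbb{Z}_{(\ell)}$ of degrees $2,\varepsilon_2,\varepsilon_3$, and they do not contain $X_F$, so they restrict to effective Cartier divisors of the same degrees on $X_F$. With $\Omega=\Omega^1_{X/\mathbb{Z}_{(\ell)}}$, put for $n\ge1$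
\[
L_n=\Omega^{\otimes n}\big(nD_c+\lfloor n/2\rfloor D_2+\lfloor 2n/3\rfloor D_3\big),\qquad \deg L_n=2g_0n+\lfloor n/2\rfloor\varepsilon_2+\lfloor2n/3\rfloor\varepsilon_3,
\]
the degree being taken on either fiber. Then
\begin{equation}\label{eq:deg}
\deg L_1=2g_0,\qquad \deg L_n\ge2g_0+1\quad(n\ge2).
\end{equation}
For $g_0\ge1$ this holds as $2g_0n\ge4g_0$. For $g_0=0$, \eqref{eq:dim} gives $\frac{\varepsilon_2}4+\frac{\varepsilon_3}3=\frac{p+1}{12}>0$, and both floors are at least $1$ for $n\ge2$. Because of the floors, the $L_n$ are not powers of one bundle: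
\begin{equation}\label{eq:delta}
L_a\otimes L_b=L_{a+b}(-\delta_2D_2-\delta_3D_3),\quad
\delta_2=\lfloor\tfrac{a+b}2\rfloor-\lfloor\tfrac a2\rfloor-\lfloor\tfrac b2\rfloor,\quad
\delta_3=\lfloor\tfrac{2a+2b}3\rfloor-\lfloor\tfrac{2a}3\rfloor-\lfloor\tfrac{2b}3\rfloor,
\end{equation}
with $\delta_2,\delta_3\in\{0,1\}$. The inclusions $L_a\otimes L_b\to L_{a+b}$ define products of sections, on $X$ and on $X_F$.

\begin{lemma}\label{lem:sections}
For $n\ge1$ the map $f\mapsto f\,(dq/q)^n$ is an isomorphism $M_{2n}(\Gamma_0(p),\mathbb{Z}_{(\ell)})\cong H^0(X,L_n)$, compatible with products, and $H^0(X,L_n)/\ell=H^0(X_F,L_n)$.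
\end{lemma}

\begin{proof}
\emph{Over $\mathbb{C}$.} This is classical \cite[\S3.5]{DS}. The expression $f\,(dq/q)^n=(2\pi i)^nf\,(dz)^n$ is invariant under $\Gamma_0(p)$, and holomorphy of $f$ at a cusp allows a pole of order $n$. At an elliptic point of order $e$, with local coordinates $u$ on the upper half plane and $t=u^e$ on $X(\mathbb{C})$, we have $(du)^n=e^{-n}u^{-n(e-1)}(dt)^n$. So $f$ is holomorphic exactly when the order in $t$, an integer, is at least $-n(e-1)/e$, that is, at least $-\lfloor n(e-1)/e\rfloor$. For $e=2,3$ this is the definition of $L_n$. Compatibility with products is evident from the formula.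

\emph{Over $\mathbb{Q}$.} We have $H^0(X_{\mathbb{C}},L_n)=H^0(X_{\mathbb{Q}},L_n)\otimes\mathbb{C}$. Write a section as a finite sum $\sum s_i\otimes c_i$, with $c_i$ in a $\mathbb{Q}$-basis of $\mathbb{C}$ containing $c_0=1$. The $s_i$ have expansions in $\mathbb{Q}[[q]]$. If the expansion of the sum is rational, those of the $s_i$ with $i\ne0$ vanish, and then $s_i=0$ since expansion at $\infty$ is injective.

\emph{Over $\mathbb{Z}_{(\ell)}$.} We must show that integrality of the expansion at one cusp makes the section regular along the whole special fiber; this works because $X_F$ is irreducible and passes through $\infty_F$. Let $\xi$ be the generic point of $X_F$. Every other point of codimension $1$ lies in $X_{\mathbb{Q}}$, so, $X$ being regular, a section over $X_{\mathbb{Q}}$ extends to $X$ if and only if it is regular at $\xi$. The local ring at $\xi$ is the localization of $O$ at the prime $\ell O$, a discrete valuation ring with uniformizer $\ell$. Let $t\in O$ generate the ideal of the section $\infty$. Then $t=qu$ with $u\in\hat O^\times$,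 and $dt/t=w\,dq/q$ with $w=1+qu'/u\in\hat O^\times$. The image of $t$ is a uniformizer of $X_F$ at the rational point $\infty_F$, so $dt$ generates $\Omega$ at $\infty_F$ by Nakayama's lemma, hence also at $\xi$. At $\xi$ the element $t$ is a unit and $D_c,D_2,D_3$ are trivial, so $(dt/t)^n$ generates $L_n$ there. Given $0\neq f\in M_{2n}(\Gamma_0(p),\mathbb{Q})$, write $f\,(dq/q)^n=h\,(dt/t)^n$ with $h=\ell^ma/b$ and $a,b\in O\setminus\ell O$. The order of the section at $\xi$ is $m$. As $O\to\hat O$ is faithfully flat, $\ell\hat O\cap O=\ell O$, so $v_\ell(a)=v_\ell(b)=0$ in $\mathbb{Z}_\ell[[q]]$. By Lemma~\ref{lem:lattice}, $f$ lies in $\mathbb{Z}_\ell[[q]][1/\ell]$, where $v_\ell$ is additive on products because $\mathbb{F}_\ell[[q]]$ is a domain. From $bf=\ell^maw^n$ we get $v_\ell(f)=m$. So the section extends if and only if $v_\ell(f)\ge0$.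

\emph{Reduction.} By \eqref{eq:deg}, $\deg L_n>2g_0-2$, so $H^1(X_F,L_n)=0$. The sequence $0\to L_n\xrightarrow{\ \ell\ }L_n\to L_n|_{X_F}\to0$ shows that $\ell$ is surjective on the finitely generated module $H^1(X,L_n)$, which vanishes by Nakayama's lemma. The same sequence then gives the last claim.
\end{proof}

\subsection{Weight $12$ and the elliptic points}

By Theorem~\ref{thm:CM}, \eqref{eq:deg} and \eqref{eq:delta}, for $a\ge1$ and $b\ge2$
\begin{equation}\label{eq:span}
H^0(X_F,L_a)\cdot H^0(X_F,L_b)\ \text{ spans }\ H^0\big(X_F,L_{a+b}(-\delta_2D_2-\delta_3D_3)\big).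
\end{equation}
So weight $2n$ is generated by lower weights when $n=a+b$ with $\delta_2=\delta_3=0$. For $n=6$ there is no such decomposition: $1+5$, $2+4$, $3+3$ have $(\delta_2,\delta_3)=(1,1),(0,1),(1,0)$.

\begin{example}
The smallest prime with elliptic points of both orders is $p=13$, where $\varepsilon_2=\varepsilon_3=2$ and $g_0=0$. Then $X_F\cong\mathbb{P}^1_F$, as it has the rational point $\infty_F$. Sections of $L_n$ are binary forms of degree $\deg L_n$, which is $0,4,6,8,10,14$ for $n=1,\dots,6$, and $D_2,D_3$ are the zero divisors of binary quadratic forms $d_2,d_3$. In weight $12$ the products $3+3$ give the multiples of $d_2$ of degree $14$, the products $2+4$ the multiples of $d_3$, and the products $1+5$ multiples of $d_2d_3$. If $d_2,d_3$ are coprime, these span all forms of degree $14$. If they had a common root over $\overline{F}$, every product would vanish there and a new generator would be needed in weight $12$.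
\end{example}

Everything thus depends on whether $D_2$ and $D_3$ meet on $X_F$. For $\ell\ge5$ they are separated by $j=1728\ne0$. For $\ell=2,3$ the two $j$-invariants coincide, and it is the level structure that keeps the points apart.

\begin{lemma}\label{lem:disjoint}
The divisors $D_2|_{X_F}$ and $D_3|_{X_F}$ have disjoint supports.
\end{lemma}

\begin{proof}
Let $x\in X(\overline{\mathbb{F}}_\ell)$ lie on $D_2$. We claim that $x$ corresponds to a pair $(\bar E,\bar C)$ with an automorphism of order $4$. Since $D_2$ is finite and flat over $\mathbb{Z}_{(\ell)}$, the point $x$ lies in the closure of a point of the generic fiber of $D_2$. So there are a number field $K$, the local ring $O_K$ of a prime of $K$ above $\ell$, an embedding of its residue field in $\overline{\mathbb{F}}_\ell$, and an $O_K$-point of $D_2$ specializing to $x$. After enlarging $K$, the generic point is given by a pair $(E,C)$ over $K$ with an automorphism $\iota$, $\iota^2=-1$, all $p$-torsion points of $E$ are rational, and $E$ has good reduction, since a curve with complex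 multiplication has potentially good reduction. Then $E$ extends to an elliptic curve over $O_K$ and $\iota$ extends to it. Since $\ell\ne p$, the group scheme $E[p]$ is finite \'etale, here constant, so $C$ extends to a subgroup of order $p$ preserved by $\iota$. By (X2) this pair defines an $O_K$-point of $X$, which equals the given one because they agree on the generic point and $X$ is separated. So the reduced pair $(\bar E,\bar C)$ represents $x$. The reduction of $\iota$ satisfies $\bar\iota^2=-1$ in $\operatorname{End}(\bar E)$, a ring of characteristic $0$, so it has order $4$. The same argument for $x$ on $D_3$, with $\rho$ in place of $\iota$, gives $\bar\rho^2+\bar\rho+1=0$, an automorphism of order $3$.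

Suppose $x$ lies on both. By (X2) it determines $(\bar E,\bar C)$ up to isomorphism, so $G=\operatorname{Aut}(\bar E,\bar C)$ has elements of orders $4$ and $3$. The group $G$ acts faithfully on $\bar C\cong\mathbb{Z}/p$. Indeed, if $\gamma\ne1$ acts trivially, then $\bar C\subseteq\ker(\gamma-1)$, so $p$ divides $\deg(\gamma-1)=2-\operatorname{tr}\gamma$; but $0<2-\operatorname{tr}\gamma\le4$, since $\gamma\neq1$ and $|\operatorname{tr}\gamma|\le2$, and this contradicts $p\ge5$. So $G$ embeds in $\mathbb{F}_p^\times$, is cyclic, and has an element $\gamma$ of order $12$. In the division algebra $\operatorname{End}(\bar E)\otimes\mathbb{Q}$ the element $\gamma$ generates a field, in which it is a primitive $12$th root of unity, of degree $4$ over $\mathbb{Q}$. But $\gamma^2-(\operatorname{tr}\gamma)\gamma+1=0$, a contradiction.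
\end{proof}

The argument needs the subgroup $\bar C$ and the bound $p>4$ to make $G$ commutative. At level one there is no such subgroup, the points $j=0$ and $j=1728$ do meet modulo $2$ and $3$, and $\Delta$ appears in weight $12$.

\begin{proposition}\label{prop:ell}
For every prime $\ell\ne p$, the algebra $M(\Gamma_0(p),\mathbb{Z}_{(\ell)})/\ell$ is generated in weight at most $6$, and in weight at most $4$ if $p\equiv2\pmod3$.
\end{proposition}

\begin{proof}
By Lemma~\ref{lem:sections} the algebra is $F\oplus\bigoplus_{n\ge1}H^0(X_F,L_n)$. We show that for $n\ge4$ the space $H^0(X_F,L_n)$ is spanned by products of sections of $L_a$, $L_b$ with $a+b=n$; induction then gives the first claim. For $n=4,5,7$ the relevant floors are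
\[
\begin{array}{c|cc}
n=a+b&\lfloor n/2\rfloor=\lfloor a/2\rfloor+\lfloor b/2\rfloor&\lfloor 2n/3\rfloor=\lfloor2a/3\rfloor+\lfloor2b/3\rfloor\\ \hline
4=2+2&2=1+1&2=1+1\\
5=2+3&2=1+1&3=1+2\\
7=3+4&3=1+2&4=2+2
\end{array}
\]
so $\delta_2=\delta_3=0$ and \eqref{eq:span} applies. For $n\ge8$ take $a=6$ and $b=n-6\ge2$; then $a/2$ and $2a/3$ are integers, so again $\delta_2=\delta_3=0$.

For $n=6$, the decompositions $3+3$ and $2+4$ show that the span of products contains $H^0(X_F,L_6(-D_2))+H^0(X_F,L_6(-D_3))$. By Lemma~\ref{lem:disjoint}, at each point of $X_F$ one of $D_2,D_3$ is trivial, so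
\[
0\to L_6(-D_2-D_3)\to L_6(-D_2)\oplus L_6(-D_3)\to L_6\to0
\]
is exact on $X_F$. The left term has degree $12g_0+2\varepsilon_2+3\varepsilon_3>2g_0-2$, so its $H^1$ vanishes and the sum of the two subspaces is $H^0(X_F,L_6)$.

If $p\equiv2\pmod3$, then $D_3=0$. The decomposition $3=1+2$ has $\delta_2=0$, so $L_1\otimes L_2=L_3$, and \eqref{eq:span} shows that weight $6$ is spanned by products of weights $2$ and $4$. This is the one place where the bound $2g_0$, rather than $2g_0+1$, in Theorem~\ref{thm:CM} is used.
\end{proof}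

\section{Proofs of Theorems~\ref{thm:main} and~\ref{thm:compl}}\label{sec:end}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
By Proposition~\ref{prop:p} for $\ell=p$, and by \eqref{eq:local} and Proposition~\ref{prop:ell} for $\ell\neq p$, the algebra $\mathcal{S}/\ell\mathcal{S}$ is generated in weight at most $6$ for every prime $\ell$. By \eqref{eq:rank} and Lemma~\ref{lem:oneprime}, $\mathcal{S}$ is generated by $S_2,S_4,S_6$.

Suppose $\mathcal{S}$ were generated in weight at most $4$. Every monomial of weight $6$ in elements of $S_2$ and $S_4$ has a factor in $S_2$, and $\alpha(S_2)\subseteq B_2=0$. As $\alpha$ is additive and multiplicative, $\alpha(S_6)=0$. But $E_6(pz)\in S_6$ has $\alpha(E_6(pz))=R\ne0$ by \eqref{eq:pairs}.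
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:compl}(a)]
\emph{Upper bounds.} By Lemma~\ref{lem:lattice}, $M(\Gamma_0(p),\Lambda)$ is spanned over $\Lambda$ by $M(\Gamma_0(p),\mathbb{Z}[1/p])$, so we may take $\Lambda=\mathbb{Z}[1/p]$. Then Lemma~\ref{lem:oneprime} involves only primes $\ell\ne p$, and \eqref{eq:local} and Proposition~\ref{prop:ell} give the bounds $6$ and $4$.

\emph{Weight $6$ is needed if $p\equiv1\pmod3$.} In this case $\varepsilon_3=2$, so some $z_0$ in the upper half plane is fixed by an element $\gamma=\left(\begin{smallmatrix}a&b\\c&d\end{smallmatrix}\right)\in\Gamma_0(p)$ of order $3$. The number $\zeta=cz_0+d$ is the eigenvalue of $\gamma$ on the vector $(z_0,1)$, hence a root of $X^2+X+1$. For $f$ of weight $k$ we have $f(z_0)=\zeta^kf(z_0)$, so all forms of weights $2$ and $4$ vanish at $z_0$, and so do all weight $6$ polynomials in them. But $E_4(z_0)=0$ gives $E_6(z_0)^2=-1728\,\Delta(z_0)\ne0$, and $E_6\in M_6(\Gamma_0(p),\Lambda)$.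

\emph{Weight $4$ is needed for every $p$.} Modulo cusp forms $M_2(\Gamma_0(p))$ is spanned by $pE_2(pz)-E_2(z)$, whose constant term is nonzero. So there is $\lambda\in\mathbb{C}$ with $a_0(\tilde f)=\lambda a_0(f)$ for all $f$ of weight $2$, and linear combinations of products of two such forms satisfy $a_0(\tilde f)=\lambda^2a_0(f)$. By \eqref{eq:const} this relation for both $E_4(z)$ and $E_4(pz)$ would give $p^4=\lambda^2=1$.
\end{proof}

Comparing with Theorem~\ref{thm:main}, we see that for $p\equiv2\pmod3$ weight $6$ is needed in $\mathcal{S}$ only because of the prime $p$.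

\begin{proof}[Proof of Theorem~\ref{thm:compl}(b)]
Generation by $S_2,S_4,S_6,T$ follows from \eqref{eq:known} and Theorem~\ref{thm:main}.

\emph{Lower bound.} Let $k<p-1$. By \eqref{eq:known} an element of $M_k(\Gamma_0(p),\mathbb{Z})$ is a polynomial in $T$ and homogeneous elements of $\mathcal{S}$. Keeping only the monomials of weight $k$, none of which involves $T$, we find $M_k(\Gamma_0(p),\mathbb{Z})=S_k$. So the algebra generated in weights less than $p-1$ lies in $\mathcal{S}$, and it does not contain $T$, since $v_p(\tilde T)=-1$ by \eqref{eq:eta}.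

\emph{Upper bound.} For $p\ge7$ all the generators have weight at most $\max(6,p-1)=p-1$. For $p=5$ we must remove $S_6$. Here $g_0=0$, $\varepsilon_2=2$, $\varepsilon_3=0$, and \eqref{eq:dim} gives $\dim M_4(\Gamma_0(5))=-3+2+4=3$ and $\dim M_6(\Gamma_0(5))=-5+2+6=3$. Multiplication by the form $e$ of \eqref{eq:e5} is injective, so $M_6(\Gamma_0(5))=e\,M_4(\Gamma_0(5))$. Since $e\in1+q\mathbb{Z}[[q]]$ is invertible in $\mathbb{Z}[[q]]$, a product $ef$ has integer coefficients if and only if $f$ does. Hence $M_6(\Gamma_0(5),\mathbb{Z})=e\,M_4(\Gamma_0(5),\mathbb{Z})$, and weights at most $4=p-1$ suffice.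
\end{proof}

\begin{thebibliography}{9}

\bibitem{DS} Diamond and Shurman, \emph{A First Course in Modular Forms}.

\bibitem{Mumford} Mumford, \emph{Varieties defined by quadratic equations}.

\bibitem{Rustom} Nadim Rustom, \emph{Generators and relations of the graded algebra of modular forms}, arXiv:1402.0405 (2014).

\bibitem{Shimura} Shimura, \emph{Introduction to the Arithmetic Theory of Automorphic Functions}.

\end{thebibliography}
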